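
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{fact}[theorem]{Fact}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Generic blow ups preserve the Ramsey property}


\begin{abstract}
Let $\mathcal N$ be a linearly ordered, algebraically trivial, countable ultrahomogeneous structure in a finite relational language, with a distinguished infinite unary relation $U$. A $k$-blow up of $\mathcal N$ replaces each point of $U$ by a $k$-tuple of new points, taken from $k$ linearly ordered sets; among the $k$-blow ups there is a generic one, $G_k(\mathcal N,<,U)$. We prove that if $\mathcal N$ has the Ramsey property and disjoint amalgamation, then $G_k(\mathcal N,<,U)$ has the Ramsey property. We also prove the converse, show that $G_k(\mathcal N,<,U)$ has disjoint amalgamation, and show that bounds on Ramsey degrees pass from $\mathcal N$ to $G_k(\mathcal N,<,U)$ and are attained. The proof combines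 the product Ramsey theorem, a partite construction based on the Hales--Jewett theorem, and a lemma on duplicating points.
\end{abstract}

\section{The question and the answer}

\subsection*{The setting}

Let $L^*$ be a finite relational language containing a binary relation symbol $<$ and a unary relation symbol $U$, and let $\mathcal N$ be a countable $L^*$-structure with domain $N$. Throughout the paper we assume the following.
\begin{itemize}
\item $\mathcal N$ is \emph{ultrahomogeneous}: every isomorphism between finite substructures extends to an automorphism. (A countable ultrahomogeneous structure in a finite relational language is called \emph{finitely homogeneous}.)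
\item $<$ is a linear order on $N$, and $U$ is infinite.
\item $\mathcal N$ is \emph{algebraically trivial}: $\mathrm{acl}(A)=A$ for every $A\subseteq N$, where $\mathrm{acl}(A)$ is the union of all finite subsets of $N$ that are definable with parameters from $A$.
\end{itemize}
We fix $k\ge 1$. As usual, $\mathrm{age}(\mathcal M)$ is the class of finite structures embeddable in $\mathcal M$; the empty structure is allowed. We write $[r]=\{1,\dots,r\}$.

\subsection*{Blow ups}

Take pairwise disjoint countably infinite sets $P_1,\dots,P_k$, disjoint from $N$, and a bijection $f\colon P_1\times\dots\times P_k\to U$. Thus $f$ gives every element of $U$ a name consisting of $k$ coordinates. We now forget the elements of $U$ themselves and describe $\mathcal N$ through the coordinates.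

Let $P$ be the disjoint union of $P_1\cup\dots\cup P_k$ and $N\setminus U$. The language $L^*[k]$ has unary relations $P_1,\dots,P_{k+1}$, a binary relation $\triangleleft$, and, for every $R\in L^*\setminus\{U\}$ of arity $d_R$ and every $I\subseteq\{1,\dots,d_R\}$, a relation $R_I$ of arity $k|I|+(d_R-|I|)$. The set $I$ records which positions of $R$ are filled by elements of $U$; each such position now needs $k$ entries. Precisely, let $J=\{1,\dots,d_R\}\setminus I$, let $a=(a_i:i\in I)$ with $a_i\in P^k$ and $b=(b_j:j\in J)$ with $b_j\in P$. Then $a\oplus b$ is the tuple of length $k|I|+|J|$ obtained by running through the positions $1,\dots,d_R$ in order and writing the $k$ entries of $a_i$ at a position $i\in I$ and the entry $b_j$ at a position $j\in J$.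

\begin{definition}
An $L^*[k]$-structure $\mathcal P$ with domain $P$ is a \emph{$k$-blow up} of $\mathcal N$ (along $f$) if
\begin{itemize}
\item $P_1,\dots,P_k$ are interpreted as the sets $P_1,\dots,P_k$, and $P_{k+1}$ as $N\setminus U$;
\item $\triangleleft$ is a linear order on $P$ that agrees with $<$ on $P_{k+1}$ and satisfies $P_1\triangleleft\dots\triangleleft P_{k+1}$;
\item for all $R,I,J,a,b$ as above, $\mathcal P\models R_I(a\oplus b)$ if and only if each $a_i$ is in $P_1\times\dots\times P_k$, each $b_j$ is in $P_{k+1}$, and $\mathcal N\models R(c_1,\dots,c_{d_R})$, where $c_i=f(a_i)$ for $i\in I$ and $c_j=b_j$ for $j\in J$.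
\end{itemize}
\end{definition}

So a $k$-blow up is determined by $f$ together with $k$ linear orders, one on each of $P_1,\dots,P_k$. There are many choices, and one of them is generic in the sense of the following known fact, which we take as given.

\begin{fact}\label{fact:G}
Let $T=\mathrm{Th}(\mathcal N)$. The $L^*[k]$-theory of $k$-blow ups of $\mathcal N$ has a model companion $G_k(T,<,U)$, and $G_k(T,<,U)$ admits quantifier elimination. Hence $G_k(T,<,U)$ is the theory of a finitely homogeneous structure, unique up to isomorphism, which is denoted $G_k(\mathcal N,<,U)$. This structure is itself a $k$-blow up of $\mathcal N$.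
\end{fact}

We write $G=G_k(\mathcal N,<,U)$. Section~\ref{sec:grid} describes the age of $G$ in finite terms: its members are obtained by choosing finite sets $A_1,\dots,A_k$ with arbitrary linear orders, a finite set $A_{k+1}$, and an arbitrary member of $\mathrm{age}(\mathcal N)$ with domain $(A_1\times\dots\times A_k)\sqcup A_{k+1}$ in which $U$ is the product $A_1\times\dots\times A_k$. Here is what this says in simple cases.

\begin{example}\label{ex:simple}
(a) Let $k=1$. Then $f$ identifies $P_1$ with $U$, and $G$ is essentially $\mathcal N$ with a second linear order $\triangleleft$ on $U$, unrelated to $<$: a finite substructure is a member of $\mathrm{age}(\mathcal N)$ with an arbitrary linear order on its part in $U$.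

(b) Let $k=2$ and $\mathcal N=(\mathbb Q;<,U)$ with $U=\mathbb Q$. A finite substructure of $G$ is a finite grid with a linear order on the set of rows, a linear order on the set of columns, and a linear order on the set of cells; no two of the three need be related.

(c) A unary relation $V\neq U$ of $L^*$ gives the $k$-ary relation $V_{\{1\}}=\{x: f(x)\in V\}$ on $P_1\times\dots\times P_k$, that is, a $k$-partite $k$-uniform hypergraph.
\end{example}

\subsection*{The Ramsey property}

A finitely homogeneous structure $\mathcal M$ has the \emph{Ramsey property} if for all $A,B\in\mathrm{age}(\mathcal M)$ and $r\ge 1$ there is $C\in\mathrm{age}(\mathcal M)$ such that for every $r$-coloring of the copies of $A$ in $C$, some copy $B'$ of $B$ in $C$ has all copies of $A$ inside $B'$ of the same color. It has \emph{disjoint amalgamation} if for any embeddings $A\to B$ and $A\to C$ in $\mathrm{age}(\mathcal M)$ there are $D\in\mathrm{age}(\mathcal M)$ and embeddings $B\to D$, $C\to D$ that commute over $A$ and whose images intersect exactly in the image of $A$.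

All members of $\mathrm{age}(\mathcal N)$ and $\mathrm{age}(G)$ are linearly ordered, by $<$ and $\triangleleft$ respectively, hence rigid. So a copy of $A$ in $C$ is the image of exactly one embedding $A\to C$, and we may color embeddings. Writing $\mathrm{Emb}(A,C)$ for the set of embeddings, the conclusion about $C$ becomes: for every $\chi\colon\mathrm{Emb}(A,C)\to[r]$ there is $h\in\mathrm{Emb}(B,C)$ such that $\chi$ is constant on $h\circ\mathrm{Emb}(A,B)$. The orders on $P_1,\dots,P_k$ are needed for this rigidity: if $k\ge 2$, a finite set of points of $P_1$ carries no structure except $\triangleleft$.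

The following question is posed in \cite{Walsberg}: if $\mathcal N$ has the Ramsey property and disjoint amalgamation, must $G_k(\mathcal N,<,U)$ have the Ramsey property? In Example~\ref{ex:simple} the ingredients of $G$ are $\mathcal N$ and $k$ linear orders, unrelated to each other, and for each ingredient a Ramsey theorem is available. The difficulty is to apply these theorems together. A finite substructure of $G$ determines, through $f$, a \emph{box} $A_1\times\dots\times A_k$ of elements of $U$. The Ramsey property of $\mathcal N$ produces good copies inside $\mathcal N$ of the structure on such a box, but nothing forces these copies to lie in box position again. Still, the answer is yes.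

\begin{theorem}\label{thm:A}
Let $\mathcal N,<,U,k$ be as in the setting, and suppose that $\mathcal N$ has the Ramsey property and disjoint amalgamation. Then $G_k(\mathcal N,<,U)$ has the Ramsey property.
\end{theorem}

Theorem~\ref{thm:B} below adds the converse, shows that $G$ has disjoint amalgamation, and gives a version for Ramsey degrees. In fact disjoint amalgamation of $\mathcal N$ follows from the setting (Lemma~\ref{lem:da}).

Section~\ref{sec:grid} reduces everything to finite objects, the grid structures. Section~\ref{sec:cell} treats by hand the smallest interesting case and shows what a general proof has to add. Sections~\ref{sec:dup}--\ref{sec:partite} supply these additions, and Section~\ref{sec:transfer} puts them together into a transfer statement: the coloring problem for $G$ reduces to one about $k$ linear orders and a member of $\mathrm{age}(\mathcal N)$ that are \emph{unrelated} to each other. That problem is solved in Section~\ref{sec:main} by the product Ramsey argument. Section~\ref{sec:converse} contains Theorem~\ref{thm:B}.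

\section{Grid structures}\label{sec:grid}

\begin{definition}
A \emph{grid structure} $A$ consists of pairwise disjoint finite sets $A_1,\dots,A_{k+1}$, linear orders $\triangleleft$ on $A_1,\dots,A_k$, and an $L^*$-structure $A^\sharp\in\mathrm{age}(\mathcal N)$ with domain $A_\times\sqcup A_{k+1}$ and $U(A^\sharp)=A_\times$, where $A_\times=A_1\times\dots\times A_k$. Elements of $A_\times$ are called \emph{cells} and elements of $A_{k+1}$ \emph{loose points}.

A (grid) \emph{embedding} $e\colon A\to B$ consists of injections $e_i\colon A_i\to B_i$ $(i\le k+1)$, order preserving for $i\le k$, such that the map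
\[
e^\sharp\colon\quad (a_1,\dots,a_k)\mapsto (e_1(a_1),\dots,e_k(a_k)),\qquad b\mapsto e_{k+1}(b)\quad(b\in A_{k+1})
\]
is an embedding $A^\sharp\to B^\sharp$.
\end{definition}

A grid structure $A$ gives an $L^*[k]$-structure $A^{[k]}$ with domain $A_1\sqcup\dots\sqcup A_{k+1}$ exactly as in a blow up: $P_i$ is $A_i$; the relation $\triangleleft$ is the given order on each $A_i$ with $i\le k$, is $<$ on $A_{k+1}$, and satisfies $A_1\triangleleft\dots\triangleleft A_{k+1}$; and $R_I(a\oplus b)$ holds if and only if all $a_i$ are cells, all $b_j$ are loose points, and $A^\sharp\models R(c)$, where $c_i=a_i$ for $i\in I$ and $c_j=b_j$ for $j\in J$.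

\begin{lemma}\label{lem:grid}
\begin{enumerate}
\item[(i)] Every member of $\mathrm{age}(G)$ is isomorphic to $A^{[k]}$ for some grid structure $A$.
\item[(ii)] $A^{[k]}\in\mathrm{age}(G)$ for every grid structure $A$.
\item[(iii)] The embeddings $A^{[k]}\to B^{[k]}$ are exactly the unions $e_1\cup\dots\cup e_{k+1}$ of grid embeddings $e\colon A\to B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $G$ is a $k$-blow up of $\mathcal N$ along some $f$. Given a finite substructure, let $A_i$ be its intersection with $P_i$ $(i\le k+1)$, with the order $\triangleleft$ for $i\le k$, and let $A^\sharp$ be the structure pulled back from $\mathcal N$ along the injection that is $f$ on $A_\times$ and the identity on $A_{k+1}$. Then $U(A^\sharp)=A_\times$, and by the definition of a blow up the given substructure is $A^{[k]}$.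

(ii) Let $h\colon A^\sharp\to\mathcal N$ be an embedding. It maps cells into $U$ and loose points into $N\setminus U$. Renaming points, we may assume that $A_1,\dots,A_k$ are disjoint from $N$ and that $h$ is the identity on $A_{k+1}\subseteq N\setminus U$. Choose countably infinite sets $P_i\supseteq A_i$ $(i\le k)$, pairwise disjoint and disjoint from $N$. As $U$ is infinite, the sets $\prod_{i\le k}P_i\setminus A_\times$ and $U\setminus h(A_\times)$ are both countably infinite, so the restriction of $h$ to $A_\times$ extends to a bijection $f\colon\prod_{i\le k}P_i\to U$. Extend the orders from $A_i$ to $P_i$ arbitrarily. The resulting $k$-blow up $\mathcal P$ of $\mathcal N$ has $A^{[k]}$ as a substructure. Since $\mathrm{Th}(G)$ is the model companion of the theory of $k$-blow ups, $\mathcal P$ embeds in a model of $\mathrm{Th}(G)$. The existential sentence saying that $A^{[k]}$ embeds holds in that model, hence in $G$.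

(iii) An $L^*[k]$-embedding preserves each $P_i$, so it splits into injections $e_i\colon A_i\to B_i$, order preserving for $i\le k$. The map $e^\sharp$ is injective, and it preserves and reflects $U$ because it maps cells to cells and loose points to loose points. If $c$ is a tuple of elements of $A^\sharp$ and $I$ is the set of positions $i$ for which $c_i$ is a cell, then $R(c)$ is equivalent to the corresponding instance of $R_I$, and similarly for $e^\sharp(c)$ with the same $I$. Hence $e^\sharp$ preserves and reflects each $R\in L^*\setminus\{U\}$.

Conversely, let $e$ be a grid embedding. On tuples $a\oplus b$ in which all $a_i$ are cells and all $b_j$ are loose points, $R_I$ is preserved and reflected because $e^\sharp$ is an embedding. Whether a tuple has this form depends only on the parts that contain its entries, so for all other tuples $R_I$ fails on both sides. The order $\triangleleft$ is preserved on $A_i$ for $i\le k$ by assumption, on $A_{k+1}$ because there it is $<$, and between different parts by definition.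
\end{proof}

So the Ramsey property and disjoint amalgamation for $G$ may be checked in the class of grid structures, and we do so from now on.

\section{The smallest case: coloring cells}\label{sec:cell}

We use the Hales--Jewett theorem in the following form. Let $\Sigma$ be a finite nonempty set and $r\ge1$. There is $n\ge 1$ such that for every $r$-coloring of $\Sigma^n$ some combinatorial line is monochromatic. A \emph{combinatorial line} is given by a nonempty set $\omega\subseteq[n]$ and fixed letters $\theta_0(j)\in\Sigma$ for $j\in[n]\setminus\omega$; its points are the words $\theta^{(\tau)}$, $\tau\in\Sigma$, with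
\[
\theta^{(\tau)}(j)=\tau\ \text{ for } j\in\omega,\qquad \theta^{(\tau)}(j)=\theta_0(j)\ \text{ for } j\notin\omega .
\]

Let $k=2$ and $\mathcal N=(\mathbb Q;<,U)$ with $U=\mathbb Q$, as in Example~\ref{ex:simple}(b). There are no loose points, and a grid structure $B$ is given by linear orders on $B_1$, on $B_2$ and on $B_1\times B_2$. Let $A$ be a single cell, $|A_1|=|A_2|=1$. We find, for every $B$ and $r$, a grid structure $C$ such that every $r$-coloring of the cells of $C$ admits a copy of $B$ with all cells of the same color. If $B$ has no cells, take $C=B$. Otherwise apply the Hales--Jewett theorem to the alphabet $\Sigma=B_1\times B_2$ to get $n$, and put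
\[
C_1=B_1^n,\qquad C_2=B_2^n .
\]
A pair of words is a word of pairs, so we may identify $C_1\times C_2$ with $(B_1\times B_2)^n=\Sigma^n$. Order each of $C_1$, $C_2$, $C_1\times C_2$ lexicographically, using the corresponding order of $B$ in each coordinate. A coloring of the cells of $C$ is a coloring of $\Sigma^n$. Let $\omega$ and $\theta_0(j)=(p(j),q(j))$ give a monochromatic line. Define $\psi_1\colon B_1\to C_1$ by letting $\psi_1(b)(j)$ be $b$ if $j\in\omega$ and $p(j)$ if $j\notin\omega$, and $\psi_2\colon B_2\to C_2$ likewise with $q(j)$. The cell $(\psi_1(b),\psi_2(c))$ is the point $\theta^{(\tau)}$ of the line for $\tau=(b,c)$, so all these cells have the same color. Two words in the image of $\psi_1$, of $\psi_2$, or of the map on cells that come from different elements first differ at the coordinate $\min\omega$, where they show these two elements; so all three orders are preserved, and $\psi$ is an embedding $B\to C$.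

The point is that a product of sets of words is a set of words over the product alphabet. This is how boxes are kept under control, and the same idea will be used in general. There are three things it does not yet handle.

\smallskip
\emph{(1) Larger $A$.} Suppose $A$ is larger than a single cell, and use the alphabet $\mathrm{Emb}(A,B)$. A line now fixes, for $j\notin\omega$, an embedding $\theta_0(j)\colon A\to B$. To define $\psi(b)(j)$ for a point $b$ of $B$ and $j\notin\omega$ we must know which point of $A$ the point $b$ imitates. When $A$ is a single cell there is only one candidate in each sort, but in general there is no canonical choice. The remedy is the partite method: everything is built over a fixed finite base, and the embeddings of $A$ into the base are handled one at a time. Over one such embedding every relevant point does know which point of $A$ it imitates.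

\emph{(2) No powers.} The lexicographic power is available for linear orders, but $\mathrm{age}(\mathcal N)$ need not be closed under any kind of product. The remedy is to postpone the structure on the cells: during the construction a cell carries only a \emph{label}, a point of a fixed $M\in\mathrm{age}(\mathcal N)$ that it imitates, and some cells carry no label at all. At the end the labeled object is turned into a grid structure. For this we need many points that imitate the same $m\in M$; this is where disjoint amalgamation enters (Section~\ref{sec:dup}).

\emph{(3) Wrong labels.} Over one embedding of $A$ into the base there will be cells whose label is not the one that the embedding prescribes, and cells without label. The power construction must reproduce these faithfully. The rule that achieves this is the heart of Section~\ref{sec:partite}.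

\section{Duplicating points}\label{sec:dup}

We first show that disjoint amalgamation comes for free in the setting, and then use it to replace each point of a finite structure by many equivalent ones.

\begin{lemma}\label{lem:da}
In the setting, $\mathcal N$ has disjoint amalgamation.
\end{lemma}

\begin{proof}
The idea is to place both structures in $\mathcal N$ over their common part, and then to move the points of one of them, one at a time, away from the other.

For $S\subseteq N$ write $\mathrm{Aut}(\mathcal N)_{(S)}$ for the pointwise stabilizer of $S$. We first note that \emph{if $S$ is finite and $b\in N\setminus S$, then the orbit of $b$ under $\mathrm{Aut}(\mathcal N)_{(S)}$ is infinite}. By ultrahomogeneity this orbit consists of the elements satisfying the same quantifier-free formulas over $S$ as $b$. Since $L^*$ is finite and relational and $S$ is finite, the orbit is defined by one formula over $S$. If it were finite, $b$ would lie in $\mathrm{acl}(S)=S$.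

Now let embeddings $A\to B$ and $A\to C$ in $\mathrm{age}(\mathcal N)$ be given. Embed $B$ and $C$ in $\mathcal N$; by ultrahomogeneity we may move one of them by an automorphism and assume that $B$ and $C$ are finite substructures of $\mathcal N$ with $A\subseteq B\cap C$ and both given embeddings the inclusions. Let $B\setminus A=\{b_1,\dots,b_t\}$. We find inductively $g_s\in\mathrm{Aut}(\mathcal N)_{(A)}$ with $g_s(b_1),\dots,g_s(b_s)\notin C$, starting with $g_0=\mathrm{id}$. Given $g_s$ with $s<t$, let $S=A\cup\{g_s(b_1),\dots,g_s(b_s)\}$. Then $g_s(b_{s+1})\notin S$, so its orbit under $\mathrm{Aut}(\mathcal N)_{(S)}$ is infinite, and there is $h$ in this group with $hg_s(b_{s+1})\notin C$. Put $g_{s+1}=hg_s$; as $h$ fixes $S$ pointwise, $g_{s+1}(b_i)=g_s(b_i)\notin C$ for $i\le s$. Finally $g_t(B)\cap C=A$, and the substructure $D$ of $\mathcal N$ on $g_t(B)\cup C$, with $g_t\colon B\to D$ and the inclusion $C\to D$, is as required.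
\end{proof}

\begin{lemma}[Duplication]\label{lem:dup}
For every $M\in\mathrm{age}(\mathcal N)$ and $n\ge 1$ there is $M^*\in\mathrm{age}(\mathcal N)$ with domain $M\times[n]$ such that for every function $j\colon M\to[n]$ the map $m\mapsto(m,j(m))$ is an embedding $M\to M^*$.
\end{lemma}

So each point is replaced by $n$ points, and \emph{every} choice of one representative for each point gives back $M$. How different representatives of the same point are related to each other does not matter.

\begin{proof}
We duplicate the points one at a time. Let $M=\{m_1,\dots,m_t\}$. We construct $M_s\in\mathrm{age}(\mathcal N)$, $0\le s\le t$, with domain $\{m_1,\dots,m_s\}\times[n]\cup\{m_{s+1},\dots,m_t\}$, such that for every $j$ the map $m_i\mapsto(m_i,j(m_i))$ for $i\le s$, $m_i\mapsto m_i$ for $i>s$, is an embedding $M\to M_s$. Put $M_0=M$. Given $M_s$ with $s<t$, apply disjoint amalgamation $n-1$ times to amalgamate $n$ copies of $M_s$ over $M_s\setminus\{m_{s+1}\}$. Call $(m_{s+1},i)$ the point $m_{s+1}$ of the $i$-th copy, and let $M_{s+1}$ be the substructure on $(M_s\setminus\{m_{s+1}\})\cup\{(m_{s+1},1),\dots,(m_{s+1},n)\}$. For each $i\in[n]$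 the map that fixes $M_s\setminus\{m_{s+1}\}$ pointwise and sends $m_{s+1}$ to $(m_{s+1},i)$ is an embedding $M_s\to M_{s+1}$. Composing it, for $i=j(m_{s+1})$, with the embedding $M\to M_s$ belonging to $j$ gives the embedding $M\to M_{s+1}$ belonging to $j$. Put $M^*=M_t$.
\end{proof}

\section{Bases, systems and completion}\label{sec:systems}

\subsection*{Bases}

What should a construction with grid structures be built over? We need an object for which a Ramsey theorem is already at hand. If we forget that the cells of a grid structure are tuples of points, there remain $k$ linear orders and a member of $\mathrm{age}(\mathcal N)$, unrelated to each other.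

\begin{definition}
A \emph{base} is $W=(W_1,\dots,W_k;M)$ with finite linear orders $W_1,\dots,W_k$ and $M\in\mathrm{age}(\mathcal N)$. For a grid structure $A$ let $\bar A=(A_1,\dots,A_k;A^\sharp)$, which is itself a base, and let
\[
\mathrm{Emb}(\bar A,W)=\mathrm{Emb}(A_1,W_1)\times\dots\times\mathrm{Emb}(A_k,W_k)\times\mathrm{Emb}(A^\sharp,M).
\]
Its elements are written $\alpha=(\alpha_1,\dots,\alpha_k;\alpha^\sharp)$.
\end{definition}

The components of $\alpha$ have nothing to do with each other. A grid embedding $e\colon A\to B$ gives $\bar e=(e_1,\dots,e_k;e^\sharp)\in\mathrm{Emb}(\bar A,\bar B)$, whose last component is determined on the cells by the others. Composing componentwise, $\beta\in\mathrm{Emb}(\bar B,W)$ and $e\in\mathrm{Emb}(A,B)$ give $\beta\circ\bar e\in\mathrm{Emb}(\bar A,W)$.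

For the rest of this section and in Section~\ref{sec:partite} we fix a base $W=(W_1,\dots,W_k;M)$. The objects built over $W$ restore the link between cells and points.

\subsection*{Systems}

\begin{definition}
A \emph{system} $X$ (over $W$) consists of pairwise disjoint finite sets $X_1,\dots,X_{k+1}$, maps $\pi_i\colon X_i\to W_i$ for $i\le k$, a map $\pi_{k+1}\colon X_{k+1}\to M\setminus U(M)$, a set $E=E_X\subseteq X_\times=X_1\times\dots\times X_k$ of \emph{edges}, and a labeling $\lambda=\lambda_X\colon E\to U(M)$.

A \emph{system embedding} $\varphi\colon X\to Y$ consists of injections $\varphi_i\colon X_i\to Y_i$ $(i\le k+1)$ that commute with the maps $\pi_i$ and satisfy, for all $x\in X_\times$,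
\[
x\in E_X\iff\varphi(x)\in E_Y,\qquad\text{and in this case}\quad\lambda_Y(\varphi(x))=\lambda_X(x),
\]
where $\varphi(x)=(\varphi_1(x_1),\dots,\varphi_k(x_k))$.
\end{definition}

Thus a point of $X_i$ knows which point of $W_i$, or of $M\setminus U(M)$, it imitates, and an edge knows which point of $U(M)$ it imitates. No relation is required between the label of an edge and the $\pi$-values of its coordinates. Compositions of system embeddings are system embeddings. An \emph{induced subsystem} of $X$ is obtained by restricting to subsets of the $X_i$; its inclusion into $X$ is a system embedding.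

A grid structure $D$ and $\delta\in\mathrm{Emb}(\bar D,W)$ give a system $D[\delta]$ in which every cell is an edge: its sets are $D_1,\dots,D_{k+1}$, its maps are $\pi_i=\delta_i$ for $i\le k$ and $\pi_{k+1}=\delta^\sharp{\restriction}D_{k+1}$, its edges are all cells, and $\lambda=\delta^\sharp{\restriction}D_\times$. The values are in the right sets because $\delta^\sharp$ preserves and reflects $U$. We shall use two observations.

\smallskip
(O1) \emph{Maps $\varphi_i\colon D_i\to X_i$ $(i\le k+1)$ that commute with the $\pi_i$ form a system embedding $D[\delta]\to X$ as soon as every cell $a$ of $D$ is sent to an edge with label $\delta^\sharp(a)$.} They are injective because the maps $\pi_i$ of $D[\delta]$ are, and every element of $D_\times$ is an edge of $D[\delta]$.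

(O2) \emph{If $e\in\mathrm{Emb}(A,B)$ and $\beta\in\mathrm{Emb}(\bar B,W)$, then $e$ is a system embedding $A[\beta\circ\bar e]\to B[\beta]$.} For $i\le k$ and $a\in A_i$, the point $e_i(a)$ has $\pi$-value $\beta_i(e_i(a))=(\beta\circ\bar e)_i(a)$. For a loose point $b$ the $\pi$-value of $e_{k+1}(b)$ is $\beta^\sharp(e^\sharp(b))=(\beta\circ\bar e)^\sharp(b)$, and for a cell $a$ the label of the edge $e^\sharp(a)$ is $\beta^\sharp(e^\sharp(a))=(\beta\circ\bar e)^\sharp(a)$. Now use (O1).

\smallskip
For a grid structure $A$ and $\alpha\in\mathrm{Emb}(\bar A,W)$ let $\mathcal A_\alpha(X)$ be the set of system embeddings $A[\alpha]\to X$; these are the copies of $A$ in $X$ that lie over $\alpha$.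

\subsection*{Completion}

A system can be turned into a grid structure in such a way that everything that looked like a grid structure over $W$ really becomes one.

\begin{lemma}[Completion]\label{lem:completion}
For every system $X$ there is a grid structure $C$ with $C_i=X_i$ $(i\le k+1)$ such that for all grid structures $D$ and all $\delta\in\mathrm{Emb}(\bar D,W)$, every system embedding $D[\delta]\to X$ is a grid embedding $D\to C$.
\end{lemma}

\begin{proof}
Different edges may have the same label, and different points of $X_{k+1}$ the same $\pi$-value, so we use Lemma~\ref{lem:dup} to provide a separate imitation for each edge and each point of $X_{k+1}$. Let $n=\max(1,|E|+|X_{k+1}|)$, let $\nu\colon E\sqcup X_{k+1}\to[n]$ be injective, and let $M^*$ be as in Lemma~\ref{lem:dup}, regarded as a substructure of $\mathcal N$. Define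
\[
g(y)=(\lambda(y),\nu(y))\ \text{ for }y\in E,\qquad g(y)=(\pi_{k+1}(y),\nu(y))\ \text{ for }y\in X_{k+1}.
\]
Then $g$ is injective. By Lemma~\ref{lem:dup} with a constant function $j$, a point $(m,j)$ is in $U$ if and only if $m\in U(M)$. So $g$ maps $E$ into $U$ and $X_{k+1}$ into $N\setminus U$. As $U$ is infinite, $g$ extends to an injection $X_\times\sqcup X_{k+1}\to N$ sending the remaining cells, those in $X_\times\setminus E$, into $U\setminus g(E)$. Let $C^\sharp$ be the structure pulled back along $g$; then $C^\sharp\in\mathrm{age}(\mathcal N)$ and $U(C^\sharp)=X_\times$. For $i\le k$ let $\triangleleft$ be a linear order on $X_i$ such that $\pi_i(x)<\pi_i(y)$ implies $x\triangleleft y$. This defines $C$.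

Let $\varphi\colon D[\delta]\to X$ be a system embedding. If $i\le k$ and $a\triangleleft a'$ in $D_i$, then
\[
\pi_i(\varphi_i(a))=\delta_i(a)<\delta_i(a')=\pi_i(\varphi_i(a')),
\]
so $\varphi_i(a)\triangleleft\varphi_i(a')$. Let $\varphi^\sharp\colon D_\times\sqcup D_{k+1}\to X_\times\sqcup X_{k+1}$ be the induced map. It sends every cell $y$ of $D$ to an edge with label $\delta^\sharp(y)$, and every loose point $y$ to a point with $\pi$-value $\delta^\sharp(y)$. Hence
\[
g(\varphi^\sharp(y))=\bigl(\delta^\sharp(y),\nu(\varphi^\sharp(y))\bigr)\qquad\text{for all }y\in D^\sharp .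
\]
Since $\delta^\sharp$ is injective, there is $j\colon M\to[n]$ with $j(\delta^\sharp(y))=\nu(\varphi^\sharp(y))$ for all $y$. So $g\circ\varphi^\sharp$ is $\delta^\sharp\colon D^\sharp\to M$ followed by $m\mapsto(m,j(m))$. Both are embeddings, the second by Lemma~\ref{lem:dup}. As $g$ is an embedding $C^\sharp\to\mathcal N$, the map $\varphi^\sharp$ is an embedding $D^\sharp\to C^\sharp$.
\end{proof}

\section{The partite lemma}\label{sec:partite}

Fix a grid structure $A$ and $\alpha\in\mathrm{Emb}(\bar A,W)$. A system $Q$ is \emph{over $\alpha$} if $\pi_i(Q_i)\subseteq\alpha_i(A_i)$ for $i\le k$ and $\pi_{k+1}(Q_{k+1})\subseteq\alpha^\sharp(A_{k+1})$. In such a system each point imitates exactly one point of $A$, which removes difficulty (1) of Section~\ref{sec:cell}. As there, we take powers and fill the fixed coordinates of a line with the images of the imitated points. Difficulty (3) remains. The following instance shows how it is resolved.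

\begin{example}
Let $k=2$, let $A$ be a single cell without loose points, and let $m=\alpha^\sharp(\text{the cell})$. Let $Q_1=\{p\}$, $Q_2=\{q,q',s\}$, $Q_3=\emptyset$, all cells being edges, where $(p,q)$ and $(p,q')$ have the prescribed label $m$ but $(p,s)$ has another label $\ell$. The copies of $A$ over $\alpha$ are the two edges with label $m$. Take words of length $n=2$, so the power has one row $pp$ and nine columns, and consider the line with $\omega=\{2\}$ and fixed first letter $(p,q)$. The map $\psi$ it defines sends $p$ to $pp$ and $q,q',s$ to $qq,qq',qs$. If $\psi$ is to preserve labels, the cell $(pp,qs)$, whose coordinates have labels $m$ and $\ell$, must get label $\ell$. If $(p,s)$ were not an edge, $(pp,qs)$ would have to be a non-edge. So coordinates with the prescribed label must be \emph{ignored}, and the remaining ones decide. In the image of any $\psi$ the remaining coordinates all show the same cell, so there is no conflict.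
\end{example}

\begin{lemma}[Partite lemma]\label{lem:partite}
Let $r\ge1$. For every system $Q$ over $\alpha$ there is a system $Y$ over $\alpha$ such that for every $\chi\colon\mathcal A_\alpha(Y)\to[r]$ there is a system embedding $\psi\colon Q\to Y$ with $\chi$ constant on $\psi\circ\mathcal A_\alpha(Q)$.
\end{lemma}

\begin{proof}
Let $\mathcal A=\mathcal A_\alpha(Q)$. If $\mathcal A=\emptyset$ take $Y=Q$ and $\psi=\mathrm{id}$. Otherwise let $n$ be as in the Hales--Jewett theorem for the alphabet $\mathcal A$ and $r$ colors.

\emph{The points of $Y$.} For $i\le k$ and $a\in A_i$ let $Q_{i,a}\subseteq Q_i$ be the fiber of $\pi_i$ over $\alpha_i(a)$; for $a\in A_{k+1}$ let $Q_{k+1,a}$ be the fiber of $\pi_{k+1}$ over $\alpha^\sharp(a)$. As $Q$ is over $\alpha$, each $Q_i$ is the disjoint union of the $Q_{i,a}$, $a\in A_i$. Let $Y_i=\bigsqcup_{a\in A_i}Q_{i,a}^n$, with $\pi_i$ constant on $Q_{i,a}^n$ with value $\alpha_i(a)$ (value $\alpha^\sharp(a)$ if $i=k+1$). A point $y\in Q_{i,a}^n$ is a word with letters $y(1),\dots,y(n)\in Q_{i,a}$.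

\emph{The edges of $Y$.} Let $x=(x_1,\dots,x_k)\in Y_\times$ with $x_i\in Q_{i,a_i}^n$. Put $\gamma(x)=\alpha^\sharp(a_1,\dots,a_k)\in U(M)$, the prescribed label, and $x(j)=(x_1(j),\dots,x_k(j))\in Q_\times$ for $j\in[n]$. Call the coordinate $j$ \emph{correct} for $x$ if $x(j)\in E_Q$ and $\lambda_Q(x(j))=\gamma(x)$, and let $T(x)\subseteq[n]$ be the set of coordinates that are not correct.
\begin{itemize}
\item If $T(x)=\emptyset$, then $x\in E_Y$ and $\lambda_Y(x)=\gamma(x)$.
\item If $T(x)\ne\emptyset$ and there is $\ell$ such that $x(j)\in E_Q$ and $\lambda_Q(x(j))=\ell$ for all $j\in T(x)$, then $x\in E_Y$ and $\lambda_Y(x)=\ell$ (such $\ell$ is unique).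
\item Otherwise $x\notin E_Y$.
\end{itemize}
This defines a system $Y$ over $\alpha$.

\emph{Words of copies are copies.} For a word $\theta\in\mathcal A^n$, with letters $\theta(j)\in\mathcal A$, and $a\in A_i$ $(i\le k+1)$, let $\hat\theta_i(a)\in Q_{i,a}^n$ be the word whose $j$-th letter is $\theta(j)_i(a)$. For a cell $a$ of $A$ and every $j$, the cell $\hat\theta(a)(j)=\theta(j)(a)$ is an edge of $Q$ with label $\alpha^\sharp(a)=\gamma(\hat\theta(a))$. So $T(\hat\theta(a))=\emptyset$, and $\hat\theta(a)$ is an edge with label $\alpha^\sharp(a)$. By (O1), $\hat\theta\in\mathcal A_\alpha(Y)$.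

\emph{Lines give embeddings.} Given $\chi$, color $\theta\in\mathcal A^n$ by $\chi(\hat\theta)$, and take a monochromatic line, given by $\omega\neq\emptyset$ and $\theta_0(j)\in\mathcal A$ for $j\notin\omega$. For $q\in Q_{i,a}$ let $\psi_i(q)\in Q_{i,a}^n$ be the word
\[
\psi_i(q)(j)=q\ \text{ for }j\in\omega,\qquad \psi_i(q)(j)=\theta_0(j)_i(a)\ \text{ for }j\notin\omega .
\]
The maps $\psi_i$ commute with $\pi_i$, and they are injective since $\omega\ne\emptyset$. For $\tau\in\mathcal A$ and $a\in A_i$ the word $\psi_i(\tau_i(a))$ has $j$-th letter $\tau_i(a)$ for $j\in\omega$ and $\theta_0(j)_i(a)$ otherwise, so $\psi\circ\tau=\widehat{\theta^{(\tau)}}$. Hence $\chi$ is constant on $\psi\circ\mathcal A$.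

It remains to check edges and labels. Let $q\in Q_\times$ with $q_i\in Q_{i,a_i}$, let $a=(a_1,\dots,a_k)$ and $x=\psi(q)$. Then $\gamma(x)=\alpha^\sharp(a)$, and $x(j)=q$ for $j\in\omega$. For $j\notin\omega$ we have $x(j)=\theta_0(j)(a)$, which is an edge with label $\alpha^\sharp(a)$, so $j$ is correct.
\begin{itemize}
\item If $q\in E_Q$ and $\lambda_Q(q)=\alpha^\sharp(a)$, then $T(x)=\emptyset$, so $x\in E_Y$ with label $\alpha^\sharp(a)$.
\item If $q\in E_Q$ and $\lambda_Q(q)=\ell\ne\alpha^\sharp(a)$, then $T(x)=\omega$, and all $x(j)$ with $j\in\omega$ have label $\ell$; so $x\in E_Y$ with label $\ell$.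
\item If $q\notin E_Q$, then $T(x)=\omega\neq\emptyset$, and $x(j)=q\notin E_Q$ for $j\in\omega$; so $x\notin E_Y$.
\end{itemize}
Thus $\psi$ is a system embedding.
\end{proof}

\section{Transfer to a base}\label{sec:transfer}

The next proposition says that a coloring of the copies of $A$ in a suitable $C$ can be made to depend only on the position of the copy over the base $W$, simultaneously for a copy of $B$ over each $\beta\in\mathrm{Emb}(\bar B,W)$.

\begin{proposition}\label{prop:transfer}
Let $A,B$ be grid structures, $W$ a base, $r\ge1$. There is a grid structure $C$ such that for every $\chi\colon\mathrm{Emb}(A,C)\to[r]$ there are $\chi_W\colon\mathrm{Emb}(\bar A,W)\to[r]$ and, for each $\beta\in\mathrm{Emb}(\bar B,W)$, some $h_\beta\in\mathrm{Emb}(B,C)$ with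
\[
\chi(h_\beta\circ e)=\chi_W(\beta\circ\bar e)\qquad\text{for all }e\in\mathrm{Emb}(A,B).
\]
\end{proposition}

\begin{proof}
We start from a system that contains a copy of $B$ over every $\beta$, and treat the elements $\alpha_1,\dots,\alpha_m$ of $\mathrm{Emb}(\bar A,W)$ one after the other. In step $s$ we apply the partite lemma to the part of the current system that lies over $\alpha_s$. The lemma returns many copies of this part only, so we glue a full copy of the current system onto each of them.

\emph{Construction.} Let $X^{(0)}$ be the disjoint union of the systems $B[\beta]$, $\beta\in\mathrm{Emb}(\bar B,W)$, with edges only inside the pieces. Let $X^{(s-1)}$ be given, $1\le s\le m$. Let $Q^{(s)}$ be its induced subsystem on all points whose $\pi$-value lies in $\alpha_{s,i}(A_i)$ (points of sort $i\le k$) or in $\alpha_s^\sharp(A_{k+1})$ (points of sort $k+1$). It is a system over $\alpha_s$; let $Y^{(s)}$ be obtained from it by Lemma~\ref{lem:partite} for $\alpha_s$ and $r$. Put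
\[
X^{(s)}_i=Y^{(s)}_i\ \sqcup\ \bigsqcup_{\psi}\bigl(X^{(s-1)}_i\setminus Q^{(s)}_i\bigr)\times\{\psi\}\qquad(i\le k+1),
\]
where $\psi$ ranges over all system embeddings $Q^{(s)}\to Y^{(s)}$. For each such $\psi$ let $\iota_\psi\colon X^{(s-1)}\to X^{(s)}$ be $\psi$ on $Q^{(s)}$ and $x\mapsto(x,\psi)$ off $Q^{(s)}$; this is injective. Extend the maps $\pi_i$ from $Y^{(s)}$ so that they commute with all $\iota_\psi$, that is, give $(x,\psi)$ the $\pi$-value of $x$. The edges of $X^{(s)}$ are the edges of $Y^{(s)}$, with their labels, and the tuples $\iota_\psi(x)$ with $x$ an edge of $X^{(s-1)}$, with the label of $x$.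

\emph{The labels are well defined, $Y^{(s)}$ is an induced subsystem of $X^{(s)}$, and every $\iota_\psi$ is a system embedding.} If $x$ is an edge of $X^{(s-1)}$ and $\iota_\psi(x)$ has all its entries in $Y^{(s)}$, then $x$ is an edge of $Q^{(s)}$, so $\iota_\psi(x)=\psi(x)$ is an edge of $Y^{(s)}$ with the same label. Hence the edges of $X^{(s)}$ with all entries in $Y^{(s)}$ are just those of $Y^{(s)}$, and their labels are unambiguous. A tuple with an entry $(y,\psi)$ can come only from $\iota_\psi$, for this one $\psi$, and $\iota_\psi$ is injective; so its label is unambiguous too. By definition $\iota_\psi$ maps edges to edges with the same label. Conversely let $x\in X^{(s-1)}_\times$ be such that $\iota_\psi(x)$ is an edge of $X^{(s)}$. If all entries of $x$ are in $Q^{(s)}$, then $\psi(x)$ is an edge of $Y^{(s)}$, hence $x$ is an edge because $\psi$ is a system embedding. If some entry of $x$ is not in $Q^{(s)}$, then $\iota_\psi(x)=\iota_\psi(x')$ for an edge $x'$, and $x=x'$ is an edge.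

\smallskip
Let $C$ be the completion of $X^{(m)}$ from Lemma~\ref{lem:completion}. By that lemma, $\mathcal A_\alpha(X^{(m)})\subseteq\mathrm{Emb}(A,C)$ for all $\alpha\in\mathrm{Emb}(\bar A,W)$.

\emph{Going back.} Let $\chi\colon\mathrm{Emb}(A,C)\to[r]$. By descending induction on $s=m,\dots,0$ we find system embeddings $\iota^{(s)}\colon X^{(s)}\to X^{(m)}$ such that
\begin{equation}\label{eq:mono}
\text{for each }t>s,\quad\chi(\iota^{(s)}\circ\varphi)\text{ is the same for all }\varphi\in\mathcal A_{\alpha_t}(X^{(s)}).
\end{equation}
Let $\iota^{(m)}=\mathrm{id}$. Given $\iota^{(s)}$ with $s\ge1$, apply the property of $Y^{(s)}$ from Lemma~\ref{lem:partite} to the coloring $\varphi\mapsto\chi(\iota^{(s)}\circ\varphi)$ of $\mathcal A_{\alpha_s}(Y^{(s)})\subseteq\mathcal A_{\alpha_s}(X^{(s)})$. We get $\psi\colon Q^{(s)}\to Y^{(s)}$ such that this coloring is constant on $\psi\circ\mathcal A_{\alpha_s}(Q^{(s)})$. Put $\iota^{(s-1)}=\iota^{(s)}\circ\iota_\psi$. We check \eqref{eq:mono} for $s-1$. If $t>s$ and $\varphi\in\mathcal A_{\alpha_t}(X^{(s-1)})$, then $\iota_\psi\circ\varphi\in\mathcal A_{\alpha_t}(X^{(s)})$, and $\chi(\iota^{(s-1)}\circ\varphi)=\chi(\iota^{(s)}\circ(\iota_\psi\circ\varphi))$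 does not depend on $\varphi$. If $t=s$ and $\varphi\in\mathcal A_{\alpha_s}(X^{(s-1)})$, then the $\pi$-values of the points in the image of $\varphi$ are values of $\alpha_s$, so the image lies in $Q^{(s)}$. Hence $\varphi\in\mathcal A_{\alpha_s}(Q^{(s)})$ and $\iota_\psi\circ\varphi=\psi\circ\varphi$, and again $\chi(\iota^{(s-1)}\circ\varphi)=\chi(\iota^{(s)}\circ\psi\circ\varphi)$ does not depend on $\varphi$.

\emph{Conclusion.} For $s=0$, let $\chi_W(\alpha_t)$ be the common color in \eqref{eq:mono}, arbitrary if $\mathcal A_{\alpha_t}(X^{(0)})=\emptyset$. For $\beta\in\mathrm{Emb}(\bar B,W)$ let $h_\beta$ be the inclusion $B[\beta]\to X^{(0)}$ followed by $\iota^{(0)}$. It is a system embedding $B[\beta]\to X^{(m)}$, so $h_\beta\in\mathrm{Emb}(B,C)$ by Lemma~\ref{lem:completion}. Let $e\in\mathrm{Emb}(A,B)$. By (O2), $e$ is a system embedding $A[\beta\circ\bar e]\to B[\beta]$, so $h_\beta\circ e=\iota^{(0)}\circ\varphi$ for some $\varphi\in\mathcal A_{\beta\circ\bar e}(X^{(0)})$. Hence $\chi(h_\beta\circ e)=\chi_W(\beta\circ\bar e)$.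
\end{proof}

\section{Proof of the main theorem}\label{sec:main}

It remains to choose the base. We do this for Ramsey degrees at once, since this costs nothing. Let $\mathcal K$ be $\mathrm{age}(\mathcal N)$ or $\mathrm{age}(G)$. For $A\in\mathcal K$ and $d\ge1$ write $\deg_{\mathcal K}(A)\le d$ if for all $B\in\mathcal K$ and $r\ge1$ there is $C\in\mathcal K$ such that for every $\chi\colon\mathrm{Emb}(A,C)\to[r]$ there is $h\in\mathrm{Emb}(B,C)$ for which $\chi$ takes at most $d$ values on $h\circ\mathrm{Emb}(A,B)$. The Ramsey property says that $\deg_{\mathcal K}(A)\le1$ for all $A\in\mathcal K$. By Lemma~\ref{lem:grid} we may identify $\mathrm{age}(G)$ with the class of grid structures; for a grid structure $A$ we write $\deg_{\mathrm{age}(G)}(A)$ for $\deg_{\mathrm{age}(G)}(A^{[k]})$.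

We recall the finite Ramsey theorem: for finite linear orders $A,B$ and $c\ge1$ there is a finite linear order $W$ such that for every coloring of $\mathrm{Emb}(A,W)$ with $c$ colors there is $\beta\in\mathrm{Emb}(B,W)$ such that the coloring is constant on $\beta\circ\mathrm{Emb}(A,B)$.

\begin{lemma}[Product Ramsey lemma]\label{lem:product}
Let $A,B$ be grid structures, let $r,d\ge1$, and suppose $\deg_{\mathrm{age}(\mathcal N)}(A^\sharp)\le d$. There is a base $W$ such that for every $\chi\colon\mathrm{Emb}(\bar A,W)\to[r]$ there is $\beta\in\mathrm{Emb}(\bar B,W)$ such that $\chi$ takes at most $d$ values on $\beta\circ\mathrm{Emb}(\bar A,\bar B)$.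
\end{lemma}

\begin{proof}
If $\mathrm{Emb}(\bar A,\bar B)=\emptyset$, take $W=\bar B$ and $\beta=\mathrm{id}$. Otherwise let $M\in\mathrm{age}(\mathcal N)$ witness $\deg_{\mathrm{age}(\mathcal N)}(A^\sharp)\le d$ for $B^\sharp$ and $r$. We choose $W_k,W_{k-1},\dots,W_1$ in this order. When $W_{i+1},\dots,W_k$ have been chosen, put
\[
F_i=\mathrm{Emb}(A_{i+1},W_{i+1})\times\dots\times\mathrm{Emb}(A_k,W_k)\times\mathrm{Emb}(A^\sharp,M),
\]
a finite set, and, if $i\ge1$, let $W_i$ be given by the finite Ramsey theorem for $A_i$, $B_i$ and $r^{|F_i|}$ colors. Let $W=(W_1,\dots,W_k;M)$. Then $\mathrm{Emb}(\bar A,W)=F_0$, and $F_{i-1}=\mathrm{Emb}(A_i,W_i)\times F_i$ for $1\le i\le k$.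

Let $\chi_0=\chi\colon F_0\to[r]$. Given $\chi_{i-1}\colon F_{i-1}\to[r]$ with $1\le i\le k$, color $\alpha_i\in\mathrm{Emb}(A_i,W_i)$ by the function $\chi_{i-1}(\alpha_i,\cdot)\colon F_i\to[r]$. There are $r^{|F_i|}$ such functions, so there is $\beta_i\in\mathrm{Emb}(B_i,W_i)$ such that this function is one and the same, say $\chi_i$, for all $\alpha_i$ in the nonempty set $\beta_i\circ\mathrm{Emb}(A_i,B_i)$. After $k$ steps we have $\chi_k\colon\mathrm{Emb}(A^\sharp,M)\to[r]$, and we choose $\beta^\sharp\in\mathrm{Emb}(B^\sharp,M)$ such that $\chi_k$ takes at most $d$ values on $\beta^\sharp\circ\mathrm{Emb}(A^\sharp,B^\sharp)$. Put $\beta=(\beta_1,\dots,\beta_k;\beta^\sharp)$. For $\eta\in\mathrm{Emb}(\bar A,\bar B)$ we get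
\[
\chi(\beta\circ\eta)=\chi_1(\beta_2\circ\eta_2,\dots,\beta_k\circ\eta_k,\beta^\sharp\circ\eta^\sharp)=\dots=\chi_k(\beta^\sharp\circ\eta^\sharp),
\]
and this takes at most $d$ values.
\end{proof}

\begin{proposition}\label{prop:degree}
Let $A$ be a grid structure and $d\ge1$. If $\deg_{\mathrm{age}(\mathcal N)}(A^\sharp)\le d$, then $\deg_{\mathrm{age}(G)}(A)\le d$.
\end{proposition}

\begin{proof}
Let $B$ be a grid structure and $r\ge1$. Take $W$ from Lemma~\ref{lem:product}, and $C$ from Proposition~\ref{prop:transfer} for $A,B,W,r$. Given $\chi\colon\mathrm{Emb}(A,C)\to[r]$, Proposition~\ref{prop:transfer} gives $\chi_W$ and the embeddings $h_\beta$, and Lemma~\ref{lem:product} applied to $\chi_W$ gives $\beta$. For $e\in\mathrm{Emb}(A,B)$ we have $\chi(h_\beta\circ e)=\chi_W(\beta\circ\bar e)$ with $\bar e\in\mathrm{Emb}(\bar A,\bar B)$. So $\chi$ takes at most $d$ values on $h_\beta\circ\mathrm{Emb}(A,B)$.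
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
As $\mathcal N$ has the Ramsey property, $\deg_{\mathrm{age}(\mathcal N)}(A^\sharp)\le1$ for every grid structure $A$. By Proposition~\ref{prop:degree}, $\deg_{\mathrm{age}(G)}(A)\le1$ for every grid structure $A$. By Lemma~\ref{lem:grid} this is the Ramsey property of $G$.
\end{proof}

\begin{remark}
Apart from Fact~\ref{fact:G}, the hypotheses enter the proof of Theorem~\ref{thm:A} as follows. The Ramsey property of $\mathcal N$ is used only for the choice of $M$ in Lemma~\ref{lem:product}; it is also necessary, by Theorem~\ref{thm:B} below. Disjoint amalgamation is used only in Lemma~\ref{lem:dup}, to realize many edges with the same label and many loose points with the same $\pi$-value. That $U$ is infinite is used to place the cells without label in Lemma~\ref{lem:completion} and to find a blow up containing a given grid structure in Lemma~\ref{lem:grid}.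
\end{remark}

\section{The converse, Ramsey degrees and disjoint amalgamation}\label{sec:converse}

\begin{theorem}\label{thm:B}
Let $\mathcal N,<,U,k$ be as in the setting (the Ramsey property of $\mathcal N$ is not assumed), and let $G=G_k(\mathcal N,<,U)$.
\begin{enumerate}
\item[(1)] $G$ has disjoint amalgamation.
\item[(2)] For every grid structure $A$ and $d\ge1$: if $\deg_{\mathrm{age}(\mathcal N)}(A^\sharp)\le d$, then $\deg_{\mathrm{age}(G)}(A)\le d$.
\item[(3)] For every $A'\in\mathrm{age}(\mathcal N)$ there is a grid structure $A$ with $A^\sharp\cong A'$ such that, for all $d\ge1$, $\deg_{\mathrm{age}(G)}(A)\le d$ if and only if $\deg_{\mathrm{age}(\mathcal N)}(A')\le d$. So the bound in \textup{(2)} is attained for every $A'$.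
\item[(4)] $G$ has the Ramsey property if and only if $\mathcal N$ does. In particular, this does not depend on $k$.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) Let grid structures $A\subseteq B$ and $A\subseteq C$ be given, the inclusions being grid embeddings; we may assume $B_i\cap C_i=A_i$ for all $i\le k+1$, and $B_i\cap C_j=\emptyset$ for $i\neq j$. Put $D_i=B_i\cup C_i$, and for $i\le k$ let $\triangleleft$ on $D_i$ be a linear order extending those of $B_i$ and $C_i$. The boxes satisfy $B_\times\cap C_\times=A_\times$, so the domains of $B^\sharp$ and $C^\sharp$ intersect exactly in that of $A^\sharp$. Hence disjoint amalgamation of $B^\sharp$ and $C^\sharp$ over $A^\sharp$ (Lemma~\ref{lem:da}) gives an injection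
\[
g\colon(B_\times\cup C_\times)\sqcup D_{k+1}\to N
\]
whose restrictions to $B^\sharp$ and $C^\sharp$ are embeddings. The box $D_\times$ may also contain cells outside $B_\times\cup C_\times$; as $U$ is infinite, we can extend $g$ injectively by sending these into $U$. Let $D^\sharp$ be the structure pulled back along the extended $g$. Then $U(D^\sharp)=D_\times$, so $D$ is a grid structure, the inclusions $B\to D$ and $C\to D$ are grid embeddings, and $B_i\cap C_i=A_i$. Now apply Lemma~\ref{lem:grid}.

(2) This is Proposition~\ref{prop:degree}.

(3) We view $A'$ as a grid with a single line of cells. If $U(A')\neq\emptyset$, let $A_1=U(A')$ with $\triangleleft$ equal to $<$, let $A_i=\{*_i\}$ for $2\le i\le k$, and let $A_{k+1}=A'\setminus U(A')$. If $U(A')=\emptyset$, let $A_i=\emptyset$ for $i\le k$ and $A_{k+1}=A'$. In both cases $A_\times\sqcup A_{k+1}$ is identified with $A'$ in the obvious way, with $A_\times$ corresponding to $U(A')$. Let $A^\sharp$ be $A'$ under this identification, and write $\Lambda(A')$ for the resulting grid structure $A$.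

For $A',B'\in\mathrm{age}(\mathcal N)$ the map $e\mapsto e^\sharp$ is a bijection $\mathrm{Emb}(\Lambda(A'),\Lambda(B'))\to\mathrm{Emb}(A',B')$. Indeed, let $e'\colon A'\to B'$ be an embedding. It preserves and reflects $U$, so it maps loose points to loose points, which gives $e_{k+1}$. If $U(A')\ne\emptyset$, then $U(B')\neq\emptyset$; the restriction of $e'$ to $U(A')$ preserves $<$, hence gives an order preserving $e_1$, and $e_i(*_i)=*_i$ for $2\le i\le k$. If $U(A')=\emptyset$, then $e_i$ is the empty map for $i\le k$. In both cases $e^\sharp=e'$, and no other choice of $e$ is possible.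

If $\deg_{\mathrm{age}(\mathcal N)}(A')\le d$, then $\deg_{\mathrm{age}(G)}(\Lambda(A'))\le d$ by (2). Conversely, suppose $\deg_{\mathrm{age}(G)}(\Lambda(A'))\le d$, let $B'\in\mathrm{age}(\mathcal N)$ and $r\ge1$, and let the grid structure $C$ witness this for $\Lambda(B')$ and $r$. We claim that $C^\sharp\in\mathrm{age}(\mathcal N)$ witnesses $\deg_{\mathrm{age}(\mathcal N)}(A')\le d$ for $B'$ and $r$. Given $\chi'\colon\mathrm{Emb}(A',C^\sharp)\to[r]$, put $\chi(e)=\chi'(e^\sharp)$ for $e\in\mathrm{Emb}(\Lambda(A'),C)$. There is $h\in\mathrm{Emb}(\Lambda(B'),C)$ such that $\chi$ takes at most $d$ values on $h\circ\mathrm{Emb}(\Lambda(A'),\Lambda(B'))$. Since $(h\circ e)^\sharp=h^\sharp\circ e^\sharp$ and every element of $\mathrm{Emb}(A',B')$ is of the form $e^\sharp$, the coloring $\chi'$ takes at most $d$ values on $h^\sharp\circ\mathrm{Emb}(A',B')$.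

(4) Apply (2) and (3) with $d=1$.
\end{proof}

A topological group is \emph{extremely amenable} if each of its continuous actions on a nonempty compact Hausdorff space has a fixed point; automorphism groups carry the topology of pointwise convergence. By the theorem of Kechris, Pestov and Todor\v{c}evi\'c \cite{KPT}, the automorphism group of a countable ultrahomogeneous structure whose age consists of rigid structures is extremely amenable if and only if the age has the Ramsey property. Together with Theorem~\ref{thm:B}(4) this gives the following.

\begin{corollary}
In the setting, $\mathrm{Aut}(G_k(\mathcal N,<,U))$ is extremely amenable if and only if $\mathrm{Aut}(\mathcal N)$ is.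
\end{corollary}

\begin{thebibliography}{9}
\bibitem{KPT} Kechris, Pestov, and Todor\v{c}evi\'c, GAFA, 2005.
\bibitem{Walsberg} Erik Walsberg, \emph{Trace definability I: preservation and characterizations}, arXiv:2504.05566 (2025).
\end{thebibliography}

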